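\title{An Efficient Approximation Scheme for Preemptive Scheduling with Batch Setup Times}

\begin{abstract}
Jobs are grouped into classes and have to be processed on identical parallel machines. A machine needs a class-dependent setup time before it processes jobs of a class, and jobs may be preempted but may not run on two machines at the same time. We show that minimizing the makespan admits an efficient polynomial-time approximation scheme, which answers a question of Deppert, Fischer and Jansen. The problem is strongly NP-hard, so it has no FPTAS unless $\mathrm{P}=\mathrm{NP}$. The scheme describes near-optimal schedules on two time grids, chosen so that classes whose setup time suits neither rounding nor repetition on the fine grid can be served on the coarse one, and it finds such a description by linear programming and $n$-fold integer programming.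
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We write $\mathbb{N}=\{1,2,\dots\}$ and $[H]=\{1,\dots,H\}$. An instance of the problem $P\,|\,\mathrm{pmtn},\mathrm{setup}=s_i\,|\,C_{\max}$ consists of a number $m\in\mathbb{N}$ of identical machines, which is part of the input, a set $J$ of $n$ jobs, a partition of $J$ into nonempty \emph{classes}, a processing time $p_j\in\mathbb{N}$ for every job $j$, and a setup time $s_i\in\mathbb{N}$ for every class $i$. We write $J_i$ for the set of jobs of class $i$ and $P_i=\sum_{j\in J_i}p_j$.

A \emph{schedule} places on every machine finitely many time intervals in $[0,\infty)$ with pairwise disjoint interiors. Each interval is either a \emph{piece} of a job, of positive real length, or a \emph{setup} of a class $i$, of length $s_i$; setups are not interrupted. The schedule is \emph{feasible} if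
\begin{itemize}
\item[(F1)] the pieces of every job $j$ have total length $p_j$;
\item[(F2)] no job is \emph{parallelized}: two pieces of the same job never overlap in time, whatever their machines;
\item[(F3)] on every machine, each maximal run of consecutive pieces of one class $i$, including the first run, is preceded by a setup of class $i$ that lies after the previous run on that machine.
\end{itemize}
Idle time is allowed, and different machines may set up or process the same class simultaneously. The \emph{makespan} is the time at which the last interval ends, and $\mathrm{OPT}$ is the infimum of the makespans of feasible schedules.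

A job of class $i$ cannot start before time $s_i$ and is not parallelized, and every class is set up at least once. Hence
\begin{equation}\label{eq:LB}
\mathrm{OPT}\ \ge\ \mathrm{LB}:=\max\Big\{\max_{i,\;j\in J_i}(s_i+p_j),\ \frac1m\sum_i(s_i+P_i)\Big\}.
\end{equation}
In two simple cases this bound is the answer. If $m\ge n$, one machine per job attains the first term. If setups took no time, McNaughton's wrap-around rule (the case $\sigma=0$ of Lemma~\ref{lem:wrap} below) would attain the maximum. With setups, every preemption onto a further machine has a price.

\begin{example}\label{ex:three}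
Let $m=2$ and take three classes, each with $s_i=1$ and a single job of length $2$. Then $\mathrm{LB}=9/2$. If no class is set up twice, one machine carries two whole classes and the makespan is at least $6$. Otherwise the machines are busy for a total time of at least $10$ and the makespan is at least $5$. The value $5$ is attained: machine~1 sets up class~3 in $[0,1]$, runs its job in $[1,2]$, and serves class~1 in $[2,5]$; machine~2 serves class~2 in $[0,3]$, sets up class~3 in $[3,4]$, and runs its job in $[4,5]$. Had both machines served class~3 last, the loads would be the same, but the job would be parallelized in $[4,5]$.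
\end{example}

The example contains both features of the problem. The setups turn it into a packing problem, and condition (F2) means that a good schedule is not described by the load of each machine alone: one has to record \emph{when} a job runs.

A \emph{PTAS} is a family of algorithms that, for every fixed $\varepsilon>0$, computes in polynomial time a feasible schedule of makespan at most $(1+\varepsilon)\mathrm{OPT}$. An \emph{EPTAS} is a PTAS with running time $f(1/\varepsilon)\cdot\mathrm{poly}(\text{input size})$ for a computable function $f$, and an \emph{FPTAS} is one whose running time is polynomial in the input size and $1/\varepsilon$. The problem is NP-hard already for $m=2$. A polynomial-time $3/2$-approximation is known, and so is a $(4/3+\varepsilon)$-approximation with running time $O(n^2\log(1/\varepsilon))$. Deppert, Fischer and Jansen \cite{DFJ} write: ``Of even greater interest would be to find an (E)PTAS for $P\,|\,\mathrm{pmtn},\mathrm{setup}=s_i\,|\,C_{\max}$, which is known for all the important variations of this problem, but not $P\,|\,\mathrm{pmtn},\mathrm{setup}=s_i\,|\,C_{\max}$ itself.'' The question is thus whether the problem admits a PTAS or an EPTAS. One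 would guess that it does: stretching a schedule by the factor $1+\varepsilon$ creates slack everywhere, and slack should allow one to round times to a grid with boundedly many cells. Section~\ref{sec:idea} shows for which classes this works at once and for which it does not. The guess is nevertheless correct.

\begin{theorem}\label{thm:eptas}
There are a computable function $f$ and an algorithm that, given an instance and a rational $\varepsilon'>0$, computes in time $f(1/\varepsilon')\cdot\mathrm{poly}(\text{input size})$ a feasible schedule of makespan at most $(1+\varepsilon')\,\mathrm{OPT}$.
\end{theorem}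

\begin{theorem}\label{thm:hard}
The problem is strongly NP-hard, even with one unit-length job per class. It has no FPTAS unless $\mathrm{P}=\mathrm{NP}$.
\end{theorem}

The only non-elementary ingredient in the proof of Theorem~\ref{thm:eptas} is the fixed-parameter algorithm for $n$-fold integer programs (Theorem~\ref{thm:nfold}); Remark~\ref{rem:ptas} shows that a PTAS follows without it. We make no attempt to keep $f$ small.

Section~\ref{sec:hard} proves Theorem~\ref{thm:hard}. For Theorem~\ref{thm:eptas} we introduce in Section~\ref{sec:plans} a discrete description of schedules, called a plan, and prove three statements: a plan can be converted into a schedule (Section~\ref{sec:toschedule}), every schedule gives rise to a plan (Section~\ref{sec:toplan}), and plans can be computed (Section~\ref{sec:algo}).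

\section{Strong NP-hardness}\label{sec:hard}

A problem is \emph{strongly NP-hard} if it remains NP-hard when all numbers in the input are bounded by a polynomial in the input size. We use the textbook fact that 3-\textsc{Partition} is strongly NP-hard: given $a_1,\dots,a_{3q},B\in\mathbb{N}$ with $B/4<a_i<B/2$ and $\sum_ia_i=qB$, decide whether the indices can be partitioned into $q$ triples, each with sum $B$. Setups cannot be split, so they can play the role of the numbers $a_i$; we only have to make sure that preempting the jobs does not help.

\begin{proof}[Proof of Theorem~\ref{thm:hard}]
Let $m=q$, and let class $i\in[3q]$ have setup time $s_i=a_i$ and one job of length $1$. Put $T=B+3$, so that $\sum_i(s_i+1)=qB+3q=mT$ and $\mathrm{OPT}\ge T$ by \eqref{eq:LB}. If a 3-partition exists, we give each triple its own machine and obtain makespan $T$.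

Now take any feasible schedule of makespan less than $T+1/m$, and call the total length of the setups and pieces on a machine its load. If some class were set up twice, the total load would be at least $mT+1$, because $s_i\ge1$, and the makespan would be at least $T+1/m$. So every class is set up exactly once and is processed on a single machine. The loads are therefore integers smaller than $T+1$ with sum $mT$, and all of them equal $T$. On a machine with $v$ classes the setup times sum to $B+3-v$. For $v\le2$ this sum is at most $vB/2\le B<B+3-v$, and for $v\ge4$ it exceeds $vB/4\ge B>B+3-v$. Hence $v=3$ on every machine, the sum is $B$, and the machines define a 3-partition.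

Thus $\mathrm{OPT}=T$ if a 3-partition exists, and otherwise every schedule has makespan at least $T+1/m$. The numbers of the scheduling instance are bounded by $B+3$, which proves strong NP-hardness. An FPTAS run with $\varepsilon=1/(2mT)$ returns a makespan of at most $T+1/(2m)$ if and only if a 3-partition exists. For polynomially bounded numbers $1/\varepsilon$ is polynomially bounded, so an FPTAS would give $\mathrm{P}=\mathrm{NP}$.
\end{proof}

\section{A target makespan and four tools}\label{sec:tools}

\subsection{Reduction to a target makespan}

Since the case $m\ge n$ is solved, we assume $m<n$ from now on; this assumption lets us treat machines one by one in polynomial time. Throughout, $\varepsilon=1/E$ with an integer $E\ge16$, and $f$ denotes computable functions that may differ from place to place.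

\begin{proposition}\label{prop:dual}
There is a procedure that, given an instance with $m<n$, an integer $E\ge16$ and a rational $T\ge\mathrm{LB}$, either fails or outputs a feasible schedule of makespan at most $(1+10\varepsilon)T$, and that does not fail if a feasible schedule of makespan at most $T$ exists. Its running time is $f(E)$ times a polynomial in the encoding length of the instance and of $T$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:eptas} from Proposition~\ref{prop:dual}]
Let $E=\max(16,\lceil12/\varepsilon'\rceil)$ and $T_q=\mathrm{LB}\,(1+\varepsilon)^q$. Run the procedure for $q=0,1,\dots$ until it succeeds. A single machine gives makespan $\sum_i(s_i+P_i)\le m\,\mathrm{LB}<n\,\mathrm{LB}$, so there is a least $q^*$ for which a schedule of makespan at most $T_{q^*}$ exists, and $q^*=O(E\log n)$. If $q^*=0$, then $T_{q^*}=\mathrm{LB}\le\mathrm{OPT}$; otherwise $\mathrm{OPT}\ge T_{q^*-1}$. In both cases $T_{q^*}\le(1+\varepsilon)\mathrm{OPT}$. The first success occurs at some $q\le q^*$ and gives makespan at most $(1+\varepsilon)(1+10\varepsilon)\mathrm{OPT}\le(1+12\varepsilon)\mathrm{OPT}\le(1+\varepsilon')\mathrm{OPT}$. The numbers $T_q$ with $q\le q^*$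 have encoding length polynomial in $E$ and the input size.
\end{proof}

The rest of the paper proves Proposition~\ref{prop:dual}. We divide all times by $T$, so that $T=1$ and, by $T\ge\mathrm{LB}$,
\begin{equation}\label{eq:load}
\sum_i(s_i+P_i)\le m .
\end{equation}

\subsection{Four tools}

The first tool schedules prescribed amounts of jobs inside a time window. It reduces (F2) to the condition that no amount exceeds the length of the window, and it charges one additional setup per machine.

\begin{lemma}[wrap-around with setups]\label{lem:wrap}
Let $\rho\ge1$ machines be exclusively available during a time window of length $\sigma+w$. Let classes with setup times $0\le s_i\le\sigma$ and amounts $0<x_j\le w$ of some of their jobs be given, with $\sum_i\big(s_i+\sum_{j}x_j\big)\le\rho w$, where $i$ ranges over the classes that occur and $j$ over the given jobs of class $i$. Then all amounts can be processed in the window, with all setups included and no job parallelized.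
\end{lemma}

\begin{proof}
Starting at $0$, lay out on a line, class by class and without gaps, a half-open segment of length $s_i$ for the setup and then half-open segments of lengths $x_j$ for the jobs. The layout ends by $\rho w$. Measure time from the start of the window, and run the point $y\in[(q-1)w,qw)$ on machine $q$ at time $\sigma+y-(q-1)w$. A setup segment with a multiple of $w$ in its interior is replaced by idle time. If $(q-1)w$ is an interior point of the union of the segments of a class $i$ (there is at most one such class), add a setup of $i$ on machine $q$ during $[\sigma-s_i,\sigma]$.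

Consider a piece of class $i$ on machine $q$. If the segments of $i$ begin at or after $(q-1)w$, the setup segment lies uncut in the part of machine $q$, before the piece. Otherwise $(q-1)w$ is interior to the segments of $i$, and the added setup precedes the piece. In both cases only idle time and pieces of class $i$ lie in between. Two points of the segment of job $j$ run at the same time only if they differ by a multiple of $w$, and they differ by less than $x_j\le w$.
\end{proof}

The case $\sigma=0$, in which no setups occur, is McNaughton's rule; we use it on machines that are already set up for a class. The second tool allows us to count machines at each time instead of naming them.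

\begin{lemma}[intervals]\label{lem:intervals}
If every point lies in at most $m$ members of a finite family of intervals $(a,c]$, then assigning the intervals, in order of their left endpoints, to a machine that is free places them on $m$ machines without overlap.
\end{lemma}

\begin{proof}
When $(a,c]$ is treated, the earlier intervals that meet it start at or before $a$ and end after $a$. Together with $(a,c]$ they contain all points slightly to the right of $a$, so there are at most $m-1$ of them.
\end{proof}

The third tool moves part of a schedule onto a grid. In a feasible schedule, consider a maximal run of pieces of class $i$ on a machine, choose a setup as in (F3), let $\alpha$ be its start and $\omega$ the end of the last piece of the run. We call $[\alpha,\omega]$ a \emph{block} of class $i$. Its pieces lie in $[\alpha+s_i,\omega]$, we have $\omega>\alpha+s_i$, and the blocks on a machine have disjoint interiors. Multiplying all times by $1+\varepsilon$ gives the \emph{stretched} schedule, with stretched blocks, setups and pieces. A stretched setup is longer than necessary by $\varepsilon s_i$, and this gain pays for three roundings.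

\begin{lemma}[alignment]\label{lem:align}
Let $g,s>0$ with $\varepsilon s\ge3g$, and let $0\le\alpha$ and $\alpha+s<\omega$. Put
\[
b=g\Big\lfloor\frac{(1+\varepsilon)(\alpha+s)}{g}\Big\rfloor-g,\qquad c=g\Big\lceil\frac{(1+\varepsilon)\omega}{g}\Big\rceil-g,\qquad a=b-g\Big\lceil\frac sg\Big\rceil .
\]
Then $(1+\varepsilon)\alpha\le a<b<c\le(1+\varepsilon)\omega$, and $[(1+\varepsilon)(\alpha+s)-g,\,(1+\varepsilon)\omega-g]\subseteq[b,c]$.
\end{lemma}

\begin{proof}
We have $(1+\varepsilon)\omega-g\le c\le(1+\varepsilon)\omega$ and $(1+\varepsilon)(\alpha+s)-2g\le b\le(1+\varepsilon)(\alpha+s)-g$, which gives the inclusion. Further $a\ge(1+\varepsilon)(\alpha+s)-2g-(s+g)=(1+\varepsilon)\alpha+\varepsilon s-3g\ge(1+\varepsilon)\alpha$. Finally $\lfloor y\rfloor\le y<y'\le\lceil y'\rceil$ for $y<y'$, so $b<c$.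
\end{proof}

So a stretched block contains a setup phase $(a,b]$ and a processing phase $(b,c]$ with endpoints on the grid, and the processing phase contains the stretched pieces once they are shifted by $-g$. For instance, with $\varepsilon=1/2$, $g=1$, $s=6$ and the block $[1,9]$, the stretched block is $[1.5,13.5]$, its pieces lie in $[10.5,13.5]$, the shifted pieces lie in $[9.5,12.5]$, and $(a,b,c)=(3,9,13)$. The shift is needed because rounding the end upward alone would run into the next block on the machine. It is the same for all blocks of a class, so it does not parallelize a job; shifts that differ from block to block could.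

The last tool rounds linear programs. A \emph{polytope} is a bounded set defined by finitely many linear inequalities, and a \emph{vertex} is a point $v$ of it for which no $d\ne0$ has both $v+d$ and $v-d$ in the polytope. Every nonempty polytope has a vertex, and from a rational description one can find a vertex, or report emptiness, in polynomial time.

\begin{lemma}[few fractional components]\label{lem:vertex}
Let $X_1,\dots,X_N$ be polytopes and let $Z$ be the set of points of $X_1\times\dots\times X_N$ that satisfy $H$ further linear inequalities. If $v=(v_1,\dots,v_N)$ is a vertex of $Z$, then $v_i$ is a vertex of $X_i$ for all but at most $H$ indices $i$.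
\end{lemma}

\begin{proof}
Suppose that $v_1,\dots,v_{H+1}$ are not vertices, and choose $d_i\neq0$ with $v_i\pm d_i\in X_i$. Requiring that the $H$ linear functionals vanish on $d=(\beta_1d_1,\dots,\beta_{H+1}d_{H+1},0,\dots,0)$ imposes $H$ homogeneous equations on $H+1$ unknowns $\beta_i$. Take a nonzero solution with $|\beta_i|\le1$. Then $d\ne0$, and $v_i\pm\beta_id_i\in X_i$ by convexity, so $v\pm d\in Z$, a contradiction.
\end{proof}

\section{Which setup times are harmless, and what to do with the others}\label{sec:idea}

Stretch a schedule of makespan at most $1$ and divide the horizon $[0,1+\varepsilon]$ into cells of length $g$. If we record for each job only how much of it is processed in each cell, Lemma~\ref{lem:wrap} takes care of (F2). What remains is the treatment of setups, and two kinds of classes cause no trouble.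

If $s_i\ge3g/\varepsilon$, Lemma~\ref{lem:align} replaces each block of class $i$ by a triple of grid points. There are boundedly many triples, so the class is described by a bounded number of integers. If $s_i\le\varepsilon^3g^2$, we can afford to set up class $i$ afresh in every cell in which it is present; the machines that serve such classes need no memory, and only their number in each cell matters.

Between $\varepsilon^3g^2$ and $3g/\varepsilon$ there is a gap. Call the classes with setup time in the gap \emph{critical} for $g$. Along a rapidly decreasing sequence of grids the gaps are disjoint, so by \eqref{eq:load} there is a grid whose critical classes have total load at most $\varepsilon m$. It is tempting to append these classes after time $1$, spread over all machines. This fails because of (F2): a critical class with a single job of length $1-s_i$ would finish at time $2$. Only short jobs, and an $O(\varepsilon)$ part of each long job, can be postponed.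

The way out is a second grid. A setup time that is critical for a fine grid $\lambda$ is harmlessly small for a sufficiently coarse grid $\Lambda$, so critical classes can be set up afresh in every \emph{coarse} cell. The price is that they need machines of their own during the whole coarse cell, whereas in the given schedule their work may be concentrated in a short part of the cell, with all machines busy in the rest. These machines have to be taken from other classes. Classes that are large even for $\Lambda$ (\emph{big} classes) are aligned to the coarse grid and hold a constant number of machines during coarse cell $\ell$; let $R_\ell$ be the number of remaining machines. These are shared by the critical classes, by the classes that are small for $\lambda$, and by \emph{intermediate} classes, which are large for $\lambda$ but not for $\Lambda$. Small classes can give up a fraction of their machines if the cells are lengthened slightly. The following two extreme cases show how intermediate classes do so.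

\begin{example}[many classes, one machine each]\label{ex:pause}
Let the horizon consist of $U\ge4$ \emph{cores} of length $\delta$, numbered $0,\dots,U-1$. Class $u\in\{0,\dots,U-1\}$ has setup time $s\le\delta$ and one job; it is set up at time $0$ on its own machine, and the job runs during $[s,U\delta]$. All $U$ machines are busy at all times. Let class $u$ \emph{pause}: it releases its machine at time $u\delta$, and, if $u+2<U$, it is set up again in $[(u+2)\delta-s,(u+2)\delta]$ and resumes at time $(u+2)\delta$; see Figure~\ref{fig:pause}. During core $u$ class $u$ holds no machine, so by Lemma~\ref{lem:intervals} everything fits on $U-1$ machines. A job of length $U\delta-s\ge(U-1)\delta$ has lost at most $2\delta$, and stretching time by the factor $(U-1)/(U-3)$ restores it. At no time does a class hold a machine that it did not hold before; this is what makes pauses usable when the number of available machines varies with time.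
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.55cm]
\fill[black!75] (1.65,5) rectangle (2,5.7) (0,4) rectangle (0.35,4.7) (2.65,4) rectangle (3,4.7) (0,3) rectangle (0.35,3.7) (3.65,3) rectangle (4,3.7) (0,2) rectangle (0.35,2.7) (4.65,2) rectangle (5,2.7) (0,1) rectangle (0.35,1.7) (0,0) rectangle (0.35,0.7);
\fill[black!20] (2,5) rectangle (6,5.7) (0.35,4) rectangle (1,4.7) (3,4) rectangle (6,4.7) (0.35,3) rectangle (2,3.7) (4,3) rectangle (6,3.7) (0.35,2) rectangle (3,2.7) (5,2) rectangle (6,2.7) (0.35,1) rectangle (4,1.7) (0.35,0) rectangle (5,0.7);
\draw[dashed] (0,-0.2)--(0,5.9) (1,-0.2)--(1,5.9) (2,-0.2)--(2,5.9) (3,-0.2)--(3,5.9) (4,-0.2)--(4,5.9) (5,-0.2)--(5,5.9) (6,-0.2)--(6,5.9);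
\draw (-0.45,5.35) node{class 0} (-0.45,4.35) node{class 1} (-0.45,3.35) node{class 2} (-0.45,2.35) node{class 3} (-0.45,1.35) node{class 4} (-0.45,0.35) node{class 5};
\draw (0.5,-0.6) node{core 0} (1.5,-0.6) node{core 1} (2.5,-0.6) node{core 2} (3.5,-0.6) node{core 3} (4.5,-0.6) node{core 4} (5.5,-0.6) node{core 5};
\end{tikzpicture}
\caption{Six classes that each held one machine during the whole horizon, after class $u$ has paused at core $u$. Setups are dark, processing is light. In every core at least one class holds no machine, so five machines suffice.}\label{fig:pause}
\end{figure}

\begin{example}[one class, many machines]\label{ex:thin}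
Now let a single class with many jobs hold $U$ machines from time $0$ to the end. A pause of the whole class frees $U$ machines in one core and none in most others. Pausing machine $u$ at core $u$ is not safe either: a job that runs on machine $u$ during core $u$, for every $u$, would be lost entirely. Instead we \emph{thin} the class by removing one machine. In a cell of length $g$ the class processes at most $Ug$ in total and at most $g$ of each job, and McNaughton's rule schedules this on the other $U-1$ machines, which are already set up, in time $gU/(U-1)$.
\end{example}

In general both operations are combined. Rounding causes an additive loss that depends on the fine grid, so a fraction of the $R_\ell$ machines is gained only where $R_\ell$ is large. This leads to a dichotomy. In a coarse cell with large $R_\ell$, we choose the fine grid such that the critical classes need only a tiny fraction of the $R_\ell$ machines. In a coarse cell with bounded $R_\ell$, the total time is bounded, so among sufficiently many candidate grids there is one whose critical classes use at most time $\varepsilon\Lambda$ in the cell; summed over all such cells this is $O(\varepsilon)$ and may be postponed.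 There is a circularity: the bound on $R_\ell$ determines the number of candidate grids, and the finest candidate determines a much larger threshold above which $R_\ell$ counts as large. Since there are only boundedly many values $R_\ell$, we prepare more pairs of thresholds than there are coarse cells; for one pair no $R_\ell$ lies in between.

\section{Scales and plans}\label{sec:plans}

\subsection{Scales}

Define grid lengths, setup thresholds and numbers of cells by
\[
\lambda_1=\varepsilon^5,\qquad\lambda_{k+1}=\varepsilon^5\lambda_k^2,\qquad\sigma_k=3\lambda_k/\varepsilon,\qquad L_k=(1+\varepsilon)/\lambda_k\qquad(k\ge1).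
\]
The $\lambda_k$ are powers of $\varepsilon=1/E$ with increasing exponents at least $5$, so $L_k$, $\varepsilon^2/\lambda_k$ and $\lambda_k/\lambda_{k+1}$ are integers. A setup time $s\ge\sigma_k$ satisfies $\varepsilon s\ge3\lambda_k$ and can be aligned to the grid $\lambda_k$. A setup time below $\sigma_{k+1}$ is small for that grid: from $3\varepsilon\le1$ and $L_k+1\le2/\lambda_k$ we get
\begin{equation}\label{eq:scales}
\sigma_{k+1}=3\varepsilon^4\lambda_k^2\le\varepsilon^3\lambda_k^2,\qquad(L_k+1)\,\sigma_{k+1}\le2\varepsilon^3\lambda_k\le\varepsilon\lambda_k,\qquad\sigma_k\le\sigma_1=3\varepsilon^4\le\varepsilon^3 .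
\end{equation}

Let $U=(1+\varepsilon)/\varepsilon^2=E^2+E$ be the number of cores of length $\varepsilon^2$ in the horizon, and let
\[
\Phi(\kappa)=4E^2\big(2UL_\kappa^4+2\big),
\]
an increasing function; it is the number of machines above which freeing capacity on the grid $\lambda_\kappa$ succeeds. For a given coarse index $k$ we define groups $G_\mu$ of candidates for the fine index and thresholds $\Phi_\mu$. Put $h_0=k$ and $\Phi_0=0$, and for $\mu=1,\dots,L_k+1$ put
\[
h_\mu=h_{\mu-1}+L_k\big(\Phi_{\mu-1}E+E^3\big)+1,\qquad G_\mu=\{h_{\mu-1}+1,\dots,h_\mu\},\qquad\Phi_\mu=\Phi(h_\mu).
\]
Then $\Phi_0<\Phi_1<\cdots$. The size of $G_\mu$ is dictated by the lower threshold $\Phi_{\mu-1}$, and the upper threshold $\Phi_\mu$ is dictated by the finest grid in $G_\mu$. Let $h(k)=h_{L_k+1}$, so that all candidates lie in $\{k+1,\dots,h(k)\}$.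

The coarse index is chosen so that all classes that may become intermediate or critical have small total load. Put $k_1=1$ and $k_{\nu+1}=h(k_\nu)+1$. The $E$ ranges $[\sigma_{k_{\nu+1}},\sigma_{k_\nu})$, $\nu\in[E]$, are disjoint, so by \eqref{eq:load} the classes with setup time in one of them satisfy $\sum(s_i+P_i)\le\varepsilon m$. We compute such a $\nu$ and fix $k=k_\nu$ for the rest of the paper. All quantities introduced so far are bounded by computable functions of $E$.

For $\kappa\in\{k+1,\dots,h(k)\}$ write $\Lambda=\lambda_k$, $L=L_k$, $\lambda=\lambda_\kappa$, $M=L_\kappa$. \emph{Coarse cell} $\ell\in[L]$ is the interval $((\ell-1)\Lambda,\ell\Lambda]$, \emph{fine cell} $t\in[M]$ is the interval $((t-1)\lambda,t\lambda]$, and $\ell(t)$ is the coarse cell that contains fine cell $t$. The classes are divided into four types: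
\[
\begin{array}{llll}
\mathcal{B}\ \text{(big)}:&\sigma_k\le s_i,&\quad\mathcal{I}\ \text{(intermediate)}:&\sigma_\kappa\le s_i<\sigma_k,\\
\mathcal{C}\ \text{(critical)}:&\sigma_{\kappa+1}\le s_i<\sigma_\kappa,&\quad\mathcal{S}\ \text{(small)}:&s_i<\sigma_{\kappa+1}.
\end{array}
\]
The classes in $\mathcal{A}=\mathcal{B}\cup\mathcal{I}$ are called \emph{aligned}. Since $\kappa+1\le h(k)+1=k_{\nu+1}$,
\begin{equation}\label{eq:band}
\sum_{i\in\mathcal{I}\cup\mathcal{C}}(s_i+P_i)\le\varepsilon m .
\end{equation}
A pause could destroy a short job completely, so such jobs are taken out of intermediate classes: a job is \emph{short} if it belongs to a class in $\mathcal{I}$ and $p_j\le\varepsilon$. For $i\in\mathcal{A}$ let $J_i^*$ be the set of jobs of class $i$ that are not short; thus $J_i^*=J_i$ for $i\in\mathcal{B}$.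

\subsection{Plans}

For $i\in\mathcal{A}$ let $\hat s_i=\lambda\lceil s_i/\lambda\rceil$. For a triple $\tau=(a,b,c)$ of multiples of $\lambda$ with $0\le a<b<c\le1+\varepsilon$, let $\mathrm{oc}(\tau)$ be the set of fine cells in $(a,c]$, which $\tau$ \emph{occupies}, and $\mathrm{pr}(\tau)$ the set of fine cells in $(b,c]$, in which it \emph{processes}. The triple is a \emph{slot} of class $i$ if $b-a=\hat s_i$. It is then determined by $b$ and $c$, so a class has at most $M^2$ slots. Multiplicities $n_{i\tau}$ of the slots of class $i$ determine the \emph{occupation counts} $N_{it}=\sum_{\tau:\,t\in\mathrm{oc}(\tau)}n_{i\tau}$ and the \emph{processing counts} $K_{it}=\sum_{\tau:\,t\in\mathrm{pr}(\tau)}n_{i\tau}$.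

\begin{definition}\label{def:plan}
Let $\theta\ge1$. A \emph{$\theta$-plan for $\kappa$} consists of nonnegative integers $n_{i\tau}$ ($i\in\mathcal{A}$, $\tau$ a slot of $i$), $r_t$ ($t\in[M]$), $D_\ell$ ($\ell\in[L]$) and of reals $x$, $e$ such that the following hold.
\begin{itemize}
\item[(P1)] For $i\in\mathcal{A}$, $j\in J_i^*$, $t\in[M]$: $\ 0\le x_{jt}\le\theta\lambda$, $\ \sum_tx_{jt}=p_j$, $\ \sum_{j\in J_i^*}x_{jt}\le K_{it}\theta\lambda$.
\item[(P2)] For $t\in[M]$: $\ \sum_{i\in\mathcal{A}}N_{it}+r_t+D_{\ell(t)}\le m$.
\item[(P3)] For jobs $j$ of small classes: $0\le x_{jt}\le\theta\lambda$ and $\sum_tx_{jt}=p_j$. For $t\in[M]$: $\sum_{i\in\mathcal{S}}\big(\sum_{j\in J_i}x_{jt}+s_iy_{it}\big)\le r_t\theta\lambda$, where $y_{it}=1$ if $x_{jt}>0$ for some $j\in J_i$, and $y_{it}=0$ otherwise.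
\item[(P4)] For jobs $j$ of critical classes: $0\le x_{j\ell}\le\theta\Lambda$, $0\le e_j\le2\varepsilon$ and $\sum_\ell x_{j\ell}+e_j=p_j$. For $\ell\in[L]$: $\sum_{i\in\mathcal{C}}\big(\sum_{j\in J_i}x_{j\ell}+s_iy_{i\ell}\big)\le D_\ell\theta\Lambda$, where $y_{i\ell}=1$ if $x_{j\ell}>0$ for some $j\in J_i$, and $y_{i\ell}=0$ otherwise.
\end{itemize}
A \emph{relaxed} $\theta$-plan is defined in the same way, except that the last bound in (P3) is $r_t\theta\lambda+M\sigma_{\kappa+1}$ in cells with $r_t\ge1$, and the last bound in (P4) is $D_\ell\theta\Lambda+L\sigma_\kappa$ in cells with $D_\ell\ge1$.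
\end{definition}

Here $r_t$ machines serve the small classes in fine cell $t$, $D_\ell$ machines serve the critical classes in coarse cell $\ell$, the number $x$ is the amount of a job in a cell, $e_j$ is the postponed amount, and $\theta$ is the factor by which cells may be overloaded. Each condition for $\theta$ implies the same condition for larger $\theta$. The relaxation absorbs the error of rounding a linear program in Section~\ref{sec:algo}.

\section{From a plan to a schedule}\label{sec:toschedule}

\begin{lemma}\label{lem:toschedule}
A relaxed $\theta$-plan can be converted in time $f(E)\cdot\mathrm{poly}(\text{input size})$ into a feasible schedule of makespan at most $(1+\varepsilon)(\theta+\varepsilon)+3\varepsilon$.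
\end{lemma}

\begin{proof}
Take $n_{i\tau}$ copies of the interval $(a,c]$ for each slot $\tau=(a,b,c)$ of class $i$, $D_\ell$ copies of each coarse cell $\ell$, and $r_t$ copies of each fine cell $t$. These intervals are unions of fine cells, and by (P2) each fine cell lies in at most $m$ of them. So there are at most $mM<nM$ intervals, and Lemma~\ref{lem:intervals} places them on the $m$ machines. Now multiply all times by $\theta+\varepsilon$: fine cells get length $(\theta+\varepsilon)\lambda$, coarse cells get length $(\theta+\varepsilon)\Lambda$, and the horizon ends at $(1+\varepsilon)(\theta+\varepsilon)$.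

\emph{Aligned classes.} In a slot of class $i$, perform the setup during the cells in $(a,b]$, whose total length is at least $\hat s_i\ge s_i$. In fine cell $t$, class $i$ then has $K_{it}$ machines that are set up for it and used by no other class. If $K_{it}=0$, all its amounts vanish by (P1). Otherwise Lemma~\ref{lem:wrap} with $\sigma=0$, $\rho=K_{it}$, $w=\theta\lambda$ schedules the amounts $x_{jt}$.

\emph{Small classes.} If $r_t=0$, there is nothing to schedule in cell $t$. Otherwise apply Lemma~\ref{lem:wrap} with $\rho=r_t$, $\sigma=\sigma_{\kappa+1}$, $w=\theta\lambda+M\sigma_{\kappa+1}$; the relaxed bound is at most $\rho w$ because $r_t\ge1$. By \eqref{eq:scales} the time needed is $\theta\lambda+(M+1)\sigma_{\kappa+1}\le(\theta+\varepsilon)\lambda$.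

\emph{Critical classes.} If $D_\ell=0$, there is nothing to schedule in coarse cell $\ell$. Otherwise apply Lemma~\ref{lem:wrap} with $\rho=D_\ell$, $\sigma=\sigma_\kappa$, $w=\theta\Lambda+L\sigma_\kappa$. Since $\kappa\ge k+1$, the time needed is at most $\theta\Lambda+(L+1)\sigma_{k+1}\le(\theta+\varepsilon)\Lambda$.

\emph{End strip.} After the horizon we schedule all short jobs and all amounts $e_j>0$. Each job has at most one such amount, of size at most $2\varepsilon$ and at most $p_j$. All these jobs belong to classes in $\mathcal{I}\cup\mathcal{C}$, so by \eqref{eq:band} the total, with one setup per class, is at most $\varepsilon m$; this is the only use of \eqref{eq:band}. Lemma~\ref{lem:wrap} with $\rho=m$, $w=2\varepsilon$, $\sigma=\sigma_k\le\varepsilon^3$ needs time at most $3\varepsilon$.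

Each job is scheduled either by fine cells, or by coarse cells and the end strip, or in the end strip alone. These windows are disjoint in time, and inside each of them the job is not parallelized.
\end{proof}

\section{From a schedule to a plan}\label{sec:toplan}

\subsection{Freeing machines held by intermediate classes}

The next lemma combines Examples~\ref{ex:pause} and~\ref{ex:thin}. Its hypothesis is (P1) with the slack that stretching provides: for $j\in J_i^*$ and $t\in[M]$,
\begin{equation}\label{eq:slack}
0\le x_{jt}\le\frac{\lambda}{1+\varepsilon},\qquad\sum_tx_{jt}=p_j,\qquad\sum_{j\in J_i^*}x_{jt}\le\frac{K_{it}\lambda}{1+\varepsilon}.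
\end{equation}

\begin{lemma}\label{lem:free}
Let slot multiplicities and amounts satisfying \eqref{eq:slack} be given for all $i\in\mathcal{I}$, and let $N_{\mathcal{I}}(t)=\sum_{i\in\mathcal{I}}N_{it}$. Then there are new multiplicities and amounts that satisfy \emph{(P1)} with $\theta=1+2\varepsilon$ for all $i\in\mathcal{I}$, and whose total occupation $N'_{\mathcal{I}}$ satisfies, for all $t\in[M]$,
\begin{equation}\label{eq:free}
N'_{\mathcal{I}}(t)\le N_{\mathcal{I}}(t),\qquad N'_{\mathcal{I}}(t)\le\Big(1-\frac1{2U}\Big)N_{\mathcal{I}}(t)+2UM^4 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Pauses.} Let $i\in\mathcal{I}$ and $u\in\{0,\dots,U-1\}$. Put $\varphi=u\varepsilon^2$ and $\psi=(u+2)\varepsilon^2$, which are multiples of $\lambda$, and call $(\varphi,\varphi+\varepsilon^2]$ core $u$; the $U$ cores partition $(0,1+\varepsilon]$. Because $i$ is not big, $\hat s_i\le\sigma_1+\lambda_1=3\varepsilon^4+\varepsilon^5\le\varepsilon^2$, and hence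
\begin{equation}\label{eq:core}
\psi-\hat s_i\ge\varphi+\varepsilon^2 .
\end{equation}
\emph{Pause $u$} replaces every copy of a slot $(a,b,c)$ of class $i$ by the slots produced by the following rules, and deletes it if no rule applies:
\begin{itemize}
\item[(i)] if $b<\varphi$, produce $(a,b,\min(c,\varphi))$;
\item[(ii)] if $b\ge\psi$, produce $(a,b,c)$;
\item[(iii)] if $b<\psi<c$, produce $(\psi-\hat s_i,\psi,c)$.
\end{itemize}
In (iii) we have $\psi-\hat s_i>b-\hat s_i=a$, so all produced triples are slots and occupy subsets of $(a,c]$. Only (i) and (iii) can apply together, and then the two slots are disjoint by \eqref{eq:core}. None of the produced slots meets core $u$: in (i) the slot ends by $\varphi$, and in (ii) and (iii) it starts at or after $\psi-\hat s_i$. Thus the new occupation counts satisfy $N^u_{it}\le N_{it}$ for all $t$, and $N^u_{it}=0$ for $t$ in core $u$. The processing counts outside $(\varphi,\psi]$ do not change: for $b\ge\psi$ the slot is kept, and for $b<\psi$ rule (i) preserves the part of $(b,c]$ up to $\varphi$ and rule (iii) the part after $\psi$.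

Set $x_{jt}=0$ for the cells $t$ in $(\varphi,\psi]$. A job $j\in J_i^*$ loses at most $2\varepsilon^2<2\varepsilon p_j$, because it is not short. Multiply its remaining amounts by the factor, at most $1/(1-2\varepsilon)$, that restores the sum $p_j$. Since $(1+\varepsilon)(1-2\varepsilon)(1+2\varepsilon)=1+\varepsilon-4\varepsilon^2-4\varepsilon^3\ge1$, it follows from \eqref{eq:slack} that (P1) holds for class $i$ with $\theta=1+2\varepsilon$.

\emph{Thinning.} Thinning class $i$ replaces every $n_{i\tau}$ by $\lceil(1-\frac1U)n_{i\tau}\rceil\le n_{i\tau}$ and keeps $x$. The new processing counts are at least $(1-\frac1U)K_{it}\ge(1-\varepsilon^2)K_{it}$, and $(1-\varepsilon^2)(1+\varepsilon)\ge1$, so (P1) holds with $\theta=1$. The new occupation counts are at most $N_{it}$ and, since at most $M^2$ numbers are rounded up, at most $(1-\frac1U)N_{it}+M^2$.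

\emph{Selection.} Thinning loses $M^2$ per class, so it can be applied to boundedly many classes only. Pauses gain a fraction $1/U$ on average over $u$, but each class needs a single $u$, and the rounding leaves a few classes undecided; these must be negligible in every cell. We therefore put $\gamma=1/(2UM)$ and call $i\in\mathcal{I}$ \emph{dominating} if $N_{it}>\gamma N_{\mathcal{I}}(t)$ for some $t$. Each cell gives rise to fewer than $1/\gamma$ dominating classes, so there are at most $M/\gamma=2UM^2$ of them. Thin them all. If $N_{\mathrm{dom}}(t)$ is their original total occupation, the new one is at most $(1-\frac1U)N_{\mathrm{dom}}(t)+2UM^4$.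

Let $\mathcal{I}_0$ be the set of the other classes and $N_0(t)$ their original total occupation. Consider the weights $\pi_{iu}\ge0$ with $\sum_u\pi_{iu}=1$ for each $i\in\mathcal{I}_0$ and
\[
\sum_{i\in\mathcal{I}_0}\sum_u\pi_{iu}N^u_{it}\le\Big(1-\frac1U\Big)N_0(t)\qquad(t\in[M]).
\]
The choice $\pi\equiv1/U$ is admissible, because each cell lies in one core and so $\sum_uN^u_{it}\le(U-1)N_{it}$. Take a vertex of this polytope. It is a product of simplices cut by $M$ inequalities, and the vertices of a simplex are its unit vectors. By Lemma~\ref{lem:vertex}, all but at most $M$ classes have $\pi_{iu}=1$ for some $u$. Apply pause $u$ to such a class; these classes then occupy at most $(1-\frac1U)N_0(t)$ in total. Leave the at most $M$ remaining classes unchanged; being non-dominating, they occupy at most $M\gamma N_{\mathcal{I}}(t)=\frac1{2U}N_{\mathcal{I}}(t)$. Adding the three contributions and using $N_{\mathrm{dom}}+N_0=N_{\mathcal{I}}$ gives the second bound in \eqref{eq:free}. The first holds because no occupation count has increased.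
\end{proof}

\subsection{The structure lemma}

\begin{lemma}\label{lem:structure}
If a feasible schedule of makespan at most $1$ exists, then for some $\kappa\in\{k+1,\dots,h(k)\}$ there is a $(1+2\varepsilon)$-plan for $\kappa$.
\end{lemma}

\begin{proof}
Fix such a schedule with its blocks, and stretch it; it then lies in $[0,1+\varepsilon]$. The \emph{amount} of a job in a time interval is the total length of its stretched pieces there, divided by $1+\varepsilon$. By (F2) the amount in an interval of length $g$ is at most $g/(1+\varepsilon)$, and the amounts of job $j$ in the cells of a grid sum to $p_j$. We say that a block meets a cell if the intersection has positive length.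

\medskip\noindent\emph{Step 1: machines left by the big classes.} The set $\mathcal{B}$ does not depend on $\kappa$. Apply Lemma~\ref{lem:align} with $g=\Lambda$ to each block of a big class and denote the result by $(a^\Lambda,b,c)$. The intervals $(a^\Lambda,c]$ are unions of coarse cells and lie in the stretched blocks, so they are disjoint on each machine. Let $\mathcal{U}_\ell$ be the set of machines on which coarse cell $\ell$ is not covered by such an interval, and $R_\ell=|\mathcal{U}_\ell|$. On a machine outside $\mathcal{U}_\ell$ the cell lies inside a stretched big block. Hence stretched blocks of classes that are not big meet cell $\ell$ only on machines in $\mathcal{U}_\ell$.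

\medskip\noindent\emph{Step 2: choice of $\kappa$.} For $\kappa'>k$ let $W_{\kappa'\ell}$ be the total length, inside coarse cell $\ell$, of the stretched blocks of classes with $s_i\in[\sigma_{\kappa'+1},\sigma_{\kappa'})$, the classes that would be critical for $\kappa'$. These sets of classes are disjoint and contain no big class, so $\sum_{\kappa'>k}W_{\kappa'\ell}\le R_\ell\Lambda$.

The $L$ numbers $R_\ell$ cannot meet all of the $L+1$ disjoint intervals $(\Phi_{\mu-1},\Phi_\mu]$. Fix $\mu$ such that $(\Phi_{\mu-1},\Phi_\mu]$ contains no $R_\ell$, and call $\ell$ \emph{low} if $R_\ell\le\Phi_{\mu-1}$ and \emph{high} if $R_\ell>\Phi_\mu$. In a low cell at most $R_\ell E\le\Phi_{\mu-1}E$ indices $\kappa'$ have $W_{\kappa'\ell}>\varepsilon\Lambda$. In a high cell at most $E^3$ indices have $W_{\kappa'\ell}>\varepsilon^3R_\ell\Lambda$. Since $|G_\mu|>L(\Phi_{\mu-1}E+E^3)$, some $\kappa\in G_\mu$ is excluded by no cell: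
\begin{equation}\label{eq:kappa}
W_{\kappa\ell}\le\varepsilon\Lambda\ \ (\ell\text{ low}),\qquad W_{\kappa\ell}\le\varepsilon^3R_\ell\Lambda\ \text{ and }\ R_\ell>\Phi(h_\mu)\ge\Phi(\kappa)\ \ (\ell\text{ high}).
\end{equation}
Fix this $\kappa$, and with it $\lambda$, $M$, the types $\mathcal{I},\mathcal{C},\mathcal{S}$ and the short jobs.

\medskip\noindent\emph{Step 3: slots.} A block of a big class gives the triple $(b-\hat s_i,b,c)$. As $\Lambda$ is a multiple of $\lambda$, we have $\hat s_i\le\Lambda\lceil s_i/\Lambda\rceil$, so $b-\hat s_i\ge a^\Lambda$ and the triple is a slot that occupies part of $(a^\Lambda,c]$. Consequently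
\begin{equation}\label{eq:big}
\sum_{i\in\mathcal{B}}N_{it}\le m-R_{\ell(t)}\qquad(t\in[M]).
\end{equation}
For a block of an intermediate class, Lemma~\ref{lem:align} with $g=\lambda$ applies because $s_i\ge\sigma_\kappa$, and it gives a slot inside the stretched block. Shift all stretched pieces of big classes by $-\Lambda$ and those of intermediate classes by $-\lambda$, and let $x_{jt}$, $j\in J_i^*$, be the amounts after the shift. The shift is uniform on each class, so no job is parallelized. The shifted pieces of a block are disjoint and lie in the processing phase of its slot, so in fine cell $t$ the pieces of class $i$ have total length at most $K_{it}\lambda$. Thus \eqref{eq:slack} holds for all $i\in\mathcal{A}$.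

An intermediate slot that occupies fine cell $t$ sits on a machine of $\mathcal{U}_{\ell(t)}$, and there is at most one per machine. Hence $r^0_t:=R_{\ell(t)}-N_{\mathcal{I}}(t)\ge0$ is the number of machines of $\mathcal{U}_{\ell(t)}$ that carry no intermediate slot in cell $t$.

\medskip\noindent\emph{Step 4: one setup per class and cell.} Plans charge a full setup to every small or critical class present in a cell, although the schedule may have performed it earlier. The following bound controls the surplus. Let $\mathcal{T}$ be a set of classes with $s_i<\sigma$ whose stretched blocks meet a cell $Z$ on at most $\rho$ machines and have total length $W$ inside $Z$. Let $x_{jZ}$ be the unshifted amounts in $Z$, and $y_{iZ}\in\{0,1\}$ indicate whether some job of class $i$ has a positive amount. Then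
\begin{equation}\label{eq:count}
\sum_{i\in\mathcal{T}}\Big(\sum_{j\in J_i}x_{jZ}+s_iy_{iZ}\Big)\le\frac{W}{1+\varepsilon}+\rho\sigma .
\end{equation}
Indeed, for each class with $y_{iZ}=1$ pick a block with a piece that meets $Z$. The stretched setup of the block ends before $Z$ ends. If the block starts at or after the left endpoint of $Z$, this setup contributes $(1+\varepsilon)s_i$ to $W$, disjointly from all pieces, which contribute $(1+\varepsilon)\sum x_{jZ}$. Otherwise the left endpoint of $Z$ is an interior point of the block. This happens for at most one block on each of the $\rho$ machines, and each such class costs less than $\sigma$.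

\medskip\noindent\emph{Step 5: small classes.} An intermediate slot covers whole fine cells inside a stretched intermediate block, so small blocks meet fine cell $t$ only on the $r^0_t$ machines of Step~3, and $W\le r^0_t\lambda$. By \eqref{eq:scales}, $\sigma_{\kappa+1}\le\varepsilon^3\lambda^2\le\varepsilon\lambda/(1+\varepsilon)$, and \eqref{eq:count} gives
\begin{equation}\label{eq:small}
\sum_{i\in\mathcal{S}}\Big(\sum_{j\in J_i}x_{jt}+s_iy_{it}\Big)\le\frac{r^0_t\lambda}{1+\varepsilon}+r^0_t\sigma_{\kappa+1}\le r^0_t\lambda .
\end{equation}

\medskip\noindent\emph{Step 6: critical classes.} Let $x_{j\ell}\le\Lambda$ be the amounts of critical jobs in the coarse cells. For high $\ell$, we use \eqref{eq:count} with $W=W_{\kappa\ell}$, $\rho=R_\ell$ and $\sigma=\sigma_\kappa\le\sigma_{k+1}\le\varepsilon^3\Lambda^2$, together with \eqref{eq:kappa}: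
\[
\sum_{i\in\mathcal{C}}\Big(\sum_{j\in J_i}x_{j\ell}+s_iy_{i\ell}\Big)\le\varepsilon^3R_\ell\Lambda+\varepsilon^3\Lambda^2R_\ell\le2\varepsilon^3R_\ell\Lambda .
\]
Put $D_\ell=\lceil2\varepsilon^3R_\ell\rceil$ for high $\ell$. For low $\ell$ put $D_\ell=0$ and postpone the work: let $e_j=\sum_{\ell\text{ low}}x_{j\ell}$ and reset these $x_{j\ell}$ to $0$. Then $e_j\le\sum_{\ell\text{ low}}W_{\kappa\ell}\le L\varepsilon\Lambda=(1+\varepsilon)\varepsilon\le2\varepsilon$. So (P4) holds with $\theta=1$.

\medskip\noindent\emph{Step 7: counting machines.} Apply Lemma~\ref{lem:free} to the intermediate classes. Now (P1) holds with $\theta=1+2\varepsilon$ for all aligned classes, for the big ones by \eqref{eq:slack}. By \eqref{eq:big}, condition (P2) follows once $N'_{\mathcal{I}}(t)+r_t+D_\ell\le R_\ell$ for $\ell=\ell(t)$.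

If $\ell$ is low, put $r_t=r^0_t$. The bound of (P3) holds by \eqref{eq:small}, and $N'_{\mathcal{I}}(t)+r_t+D_\ell\le N_{\mathcal{I}}(t)+r^0_t=R_\ell$ by the first part of \eqref{eq:free}.

If $\ell$ is high, put $r_t=\lceil(1-\frac1{2U})r^0_t\rceil$. By \eqref{eq:small}, the bound of (P3) holds with $\theta=(1-\frac1{2U})^{-1}\le1+\frac1U\le1+2\varepsilon$. By the second part of \eqref{eq:free} and $N_{\mathcal{I}}(t)+r^0_t=R_\ell$,
\[
N'_{\mathcal{I}}(t)+r_t+D_\ell\le\Big(1-\frac1{2U}+2\varepsilon^3\Big)R_\ell+2UM^4+2 .
\]
For $\varepsilon\le1/16$ we have $\frac1{2U}=\frac{\varepsilon^2}{2(1+\varepsilon)}\ge\frac8{17}\varepsilon^2$ and $2\varepsilon^3\le\frac18\varepsilon^2$, and $\frac8{17}-\frac18=\frac{47}{136}\ge\frac14$. So the right-hand side is at most $R_\ell-\frac{\varepsilon^2}4R_\ell+2UM^4+2$, which is less than $R_\ell$ because $R_\ell>\Phi(\kappa)=4E^2(2UM^4+2)$ by \eqref{eq:kappa}.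
\end{proof}

\section{Computing a plan}\label{sec:algo}

Let $\theta_2=(1+\varepsilon)(1+2\varepsilon)\le1+4\varepsilon$. For each $\kappa\in\{k+1,\dots,h(k)\}$ we search for a relaxed $\theta_2$-plan. The three groups $\mathcal{A}$, $\mathcal{S}$, $\mathcal{C}$ interact only through the numbers $r_t$ and $D_\ell$. Once these are fixed, the search splits into three independent problems.

\subsection{Guessing the machine numbers}\label{sec:guess}

Trying all vectors $(r,D)\in\{0,\dots,m\}^{M+L}$ would put $M+L$ into the exponent of $m$. It suffices to guess up to a factor $1+\varepsilon$. Let $\Gamma=\{0\}\cup\{\lceil(1+\varepsilon)^q\rceil:q\ge0\}$, and for an integer $v\ge0$ let $\tilde v$ be the largest element of $\Gamma$ with $\tilde v\le v$. For $v\ge1$ write $\tilde v=\lceil(1+\varepsilon)^q\rceil$ with $q$ maximal. The integer $v$ is smaller than $\lceil(1+\varepsilon)^{q+1}\rceil$, hence $v<(1+\varepsilon)^{q+1}\le(1+\varepsilon)\tilde v$. Replacing $r,D$ by $\tilde r,\tilde D$ in a $(1+2\varepsilon)$-plan therefore preserves (P2) and yields a $\theta_2$-plan, with entries in $\Gamma\cap[0,m]$.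

Since $\ln(1+\varepsilon)\ge\varepsilon/2$ and $1\le m<n$, we have $|\Gamma\cap[0,m]|\le2+2E\log_2n\le3E\log_2n$. With $d=M+L\ge4$ there are at most $(3E)^d(\log_2n)^d$ guesses, and $(\log_2n)^d\le\max(n,d^{2d})$: put $y=\log_2n$; if $y\le d^2$, then $y^d\le d^{2d}$, and if $y>d^2\ge16$, then $d\log_2y\le\sqrt y\cdot\sqrt y=y$, so $y^d\le2^y=n$. The number of guesses is thus at most $f(E)\,n$.

\subsection{Small and critical classes}

Conditions (P3) and (P4) are linear except for the indicators $y$. We let each class choose the set $Y$ of cells in which it may be present, and we allow convex combinations of such choices. The vertices of the resulting polytope make a single choice, so Lemma~\ref{lem:vertex} leaves only a few classes to repair.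

\begin{lemma}\label{lem:lp}
Let $\mathcal{T}$ be a set of classes with $s_i<\sigma$, let $H\in\mathbb{N}$, let $g>0$ and $\bar e\ge0$ be rational, and let $\rho_1,\dots,\rho_H\ge0$ be integers. Consider the conditions
\begin{gather}
0\le x_{jh}\le g,\qquad0\le e_j\le\bar e,\qquad\textstyle\sum_hx_{jh}+e_j=p_j\qquad(i\in\mathcal{T},\ j\in J_i,\ h\in[H]),\label{eq:lpjob}\\
\textstyle\sum_{i\in\mathcal{T}}\big(\sum_{j\in J_i}x_{jh}+s_iy_{ih}\big)\le\rho_hg\qquad(h\in[H]),\label{eq:lpcap}
\end{gather}
where $y_{ih}\in\{0,1\}$ indicates whether $x_{jh}>0$ for some $j\in J_i$. In time polynomial in $2^H$ and the encoding length of the data, one can either certify that \eqref{eq:lpjob}--\eqref{eq:lpcap} has no solution, or find a solution of \eqref{eq:lpjob} that satisfies \eqref{eq:lpcap} with the right-hand side increased by $H\sigma$ for those $h$ with $\rho_h\ge1$.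
\end{lemma}

\begin{proof}
For $i\in\mathcal{T}$ let $X_i$ be the polytope in the variables $z_{iY}$, $x^Y_{jh}$, $e^Y_j$ ($Y\subseteq[H]$, $j\in J_i$, $h\in Y$) defined by
\[
z_{iY}\ge0,\quad\sum_Yz_{iY}=1,\quad0\le x^Y_{jh}\le gz_{iY},\quad0\le e^Y_j\le\bar ez_{iY},\quad\sum_{h\in Y}x^Y_{jh}+e^Y_j=p_jz_{iY},
\]
and let $Z\subseteq\prod_iX_i$ be defined by the $H$ linking inequalities
\[
\sum_{i\in\mathcal{T}}\ \sum_{Y\ni h}\Big(\sum_{j\in J_i}x^Y_{jh}+s_iz_{iY}\Big)\le\rho_hg\qquad(h\in[H]).
\]
A solution of \eqref{eq:lpjob}--\eqref{eq:lpcap} gives a point of $Z$: for $Y=\{h:y_{ih}=1\}$ put $z_{iY}=1$, $x^Y=x$, $e^Y=e$, and set the other variables of class $i$ to $0$. So if $Z$ is empty, we may report that there is no solution. Otherwise compute a vertex of $Z$.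

A vertex of $X_i$ has exactly one nonzero $z_{iY}$. To see this, take a point $v_i\in X_i$. If $z_{iY}=0$, all variables with upper index $Y$ vanish. If $z_{iY}>0$, let $v_i^Y\in X_i$ be the point whose $Y$-part is that of $v_i$ divided by $z_{iY}$ and whose other parts are $0$. Then $v_i=\sum_Yz_{iY}v_i^Y$. If $z_{iY},z_{iY'}>0$ for $Y\ne Y'$, then $v_i\pm\delta(v_i^Y-v_i^{Y'})\in X_i$ for $\delta=\min(z_{iY},z_{iY'})$, and $v_i^Y\ne v_i^{Y'}$, so $v_i$ is not a vertex.

By Lemma~\ref{lem:vertex}, all but at most $H$ exceptional classes have $z_{iY}=1$ for one set $Y$. Put $x_{jh}=\sum_{Y\ni h}x^Y_{jh}$ and $e_j=\sum_Ye^Y_j$. Summing the constraints of $X_i$ over $Y$ gives \eqref{eq:lpjob}. A class that is not exceptional is present only in cells of its set $Y$, so $y_{ih}\le\sum_{Y\ni h}z_{iY}$. For an exceptional class, $s_iy_{ih}$ exceeds $s_i\sum_{Y\ni h}z_{iY}$ by less than $\sigma$. Hence the left-hand side of \eqref{eq:lpcap} is at most $\rho_hg+H\sigma$. If $\rho_h=0$, the linking inequality forces all $x_{jh}=0$, and \eqref{eq:lpcap} holds as it stands.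
\end{proof}

With $\mathcal{T}=\mathcal{S}$, $\sigma=\sigma_{\kappa+1}$, $H=M$, $g=\theta_2\lambda$, $\bar e=0$, $\rho=\tilde r$, the lemma yields the relaxed form of (P3). With $\mathcal{T}=\mathcal{C}$, $\sigma=\sigma_\kappa$, $H=L$, $g=\theta_2\Lambda$, $\bar e=2\varepsilon$, $\rho=\tilde D$, it yields the relaxed form of (P4).

\subsection{Aligned classes}\label{sec:aligned}

It remains to satisfy (P1) and (P2). Here multiplicities must be integers, and a fractional class cannot be repaired cheaply, since its setup is long. The number of real variables $x_{jt}$ of a class is unbounded, so we first eliminate them.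

Fix $i\in\mathcal{A}$ and counts $K_{it}$. Amounts as in (P1) with $\theta=\theta_2$ are the flows of value $\sum_{j\in J_i^*}p_j$ in the network with arcs from a source to each job $j$ of capacity $p_j$, from each job to each cell of capacity $\theta_2\lambda$, and from cell $t$ to a sink of capacity $K_{it}\theta_2\lambda$. By the max-flow min-cut theorem, the maximum value of a flow equals the minimum, over all partitions of the nodes into a source side and a sink side, of the total capacity of the arcs from the former to the latter. Let $S$ be the set of cells on the sink side. A job contributes $p_j$ if it is on the sink side and $\theta_2\lambda|S|$ if it is on the source side, and each cell $t\notin S$ contributes $K_{it}\theta_2\lambda$. The smallest cut with given $S$ has capacity $\sum_j\min(p_j,\theta_2\lambda|S|)+\theta_2\lambda\sum_{t\notin S}K_{it}$. Hence the amounts exist if and only if, for every $S\subseteq[M]$,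
\begin{equation}\label{eq:cut}
\sum_{t\notin S}K_{it}\ \ge\ \delta_{i,|S|}:=\Big\lceil\frac1{\theta_2\lambda}\sum_{j\in J_i^*}\max\big(0,\,p_j-\theta_2\lambda|S|\big)\Big\rceil .
\end{equation}
The jobs of class $i$ now enter only through the integers $\delta_{i,0},\dots,\delta_{i,M}$. Note that $\sum_{t\notin S}K_{it}=\sum_\tau|\mathrm{pr}(\tau)\setminus S|\,n_{i\tau}$.

To obtain the same coefficients for all classes, let $\tau=(a,b,c)$ range over all triples of multiples of $\lambda$ with $0\le a<b<c\le1+\varepsilon$, and force $n_{i\tau}=0$ by an upper bound if $b-a\ne\hat s_i$. With slack variables $\xi$ and $\zeta$, conditions \eqref{eq:cut} and (P2) ask for integers with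
\begin{equation}\label{eq:ip}
\begin{aligned}
\sum_{\tau}|\mathrm{pr}(\tau)\setminus S|\,n_{i\tau}-\xi_{iS}&=\delta_{i,|S|}&&(i\in\mathcal{A},\ S\subseteq[M]),\\
\sum_{i\in\mathcal{A}}\Big(\sum_{\tau:\,t\in\mathrm{oc}(\tau)}n_{i\tau}+\zeta_{it}\Big)&=m-\tilde r_t-\tilde D_{\ell(t)}&&(t\in[M]),
\end{aligned}
\end{equation}
and $0\le n_{i\tau}\le m$ for slots of $i$, $0\le\xi_{iS}\le mM^3$, $0\le\zeta_{it}\le m$. These upper bounds exclude no solution: $n_{i\tau}\le m$ follows from (P2); the first sum has at most $M^2$ nonzero terms, each at most $mM$; and the slack of (P2), at most $m$, can be assigned to one class. If $\mathcal{A}=\emptyset$, we only check that the right-hand sides in the second line are nonnegative. System \eqref{eq:ip} is an \emph{$n$-fold integer program}: the variables fall into groups, called bricks, each with its own constraints, and a few further constraints link the bricks.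

\begin{theorem}[$n$-fold integer programming \cite{EHK}]\label{thm:nfold}
There is an algorithm which, for integer matrices $A_i\in\mathbb{Z}^{d_1\times d}$ and $B_i\in\mathbb{Z}^{d_2\times d}$ $(i\in[N])$ with entries of absolute value at most $\Delta$, $\Delta\ge2$, and integer vectors $b^0,\dots,b^N,l,u,w$, solves
\[
\max\Big\{wx:\ \sum_iA_ix_i=b^0,\ \ B_ix_i=b^i\ (i\in[N]),\ \ l\le x\le u,\ \ x=(x_1,\dots,x_N)\in\mathbb{Z}^{Nd}\Big\},
\]
or reports infeasibility, in time $(d_1d_2\Delta)^{O(d_1^2d_2+d_1d_2^2)}$ times a polynomial in $N$, $d$ and the encoding length of the data.
\end{theorem}

For identical blocks, with another computable dependence on the blocks, see \cite{HOR}. In \eqref{eq:ip} we have $N=|\mathcal{A}|\le n$ bricks with identical blocks, $d_1=M$, $d_2=2^M$, $d\le M^3+2^M+M$ and $\Delta=M$; only right-hand sides and bounds differ between bricks. So \eqref{eq:ip} is solved in time $f(E)\cdot\mathrm{poly}(\text{input size})$, and a maximum flow computation per class then gives the amounts $x_{jt}$.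

\begin{remark}[a PTAS without Theorem~\ref{thm:nfold}]\label{rem:ptas}
System \eqref{eq:ip} can also be solved by dynamic programming. Treat the classes of $\mathcal{A}$ one by one, and take as state the vector $(\sum_iN_{it})_{t\in[M]}\in\{0,\dots,m\}^M$, summed over the classes treated so far. For each class, enumerate the at most $(m+1)^{M^2}$ multiplicity vectors and keep those satisfying \eqref{eq:cut}. Accept if a final state is bounded by $m-\tilde r_t-\tilde D_{\ell(t)}$ in every cell. As $m<n$, this takes time $n^{O_\varepsilon(1)}\mathrm{poly}(\text{input size})$.
\end{remark}

\subsection{The procedure}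

\begin{proof}[Proof of Proposition~\ref{prop:dual}]
Scale to $T=1$ and determine $k$ as in Section~\ref{sec:plans}. For every $\kappa\in\{k+1,\dots,h(k)\}$ and every guess $(\tilde r,\tilde D)\in(\Gamma\cap[0,m])^{M+L}$, run the algorithm of Lemma~\ref{lem:lp} for $\mathcal{S}$ and for $\mathcal{C}$, and solve \eqref{eq:ip}. If all three computations return a solution, they form a relaxed $\theta_2$-plan, and Lemma~\ref{lem:toschedule} gives a feasible schedule of makespan at most
\[
(1+\varepsilon)(1+5\varepsilon)+3\varepsilon=1+9\varepsilon+5\varepsilon^2\le1+10\varepsilon,
\]
which we output. If this happens for no $\kappa$ and no guess, we fail.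

Suppose that a schedule of makespan at most $1$ exists. Lemma~\ref{lem:structure} gives a $(1+2\varepsilon)$-plan for some $\kappa$, and Section~\ref{sec:guess} turns it into a $\theta_2$-plan whose machine numbers form one of the guesses. For this guess both systems \eqref{eq:lpjob}--\eqref{eq:lpcap} and the system \eqref{eq:ip} are solvable, so the procedure does not fail. The number of indices $\kappa$ is bounded in terms of $E$, there are at most $f(E)\,n$ guesses for each, and each guess is handled in time $f(E)$ times a polynomial in the encoding length of the instance and of $T$.
\end{proof}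

By Section~\ref{sec:tools}, this completes the proof of Theorem~\ref{thm:eptas}.

\begin{thebibliography}{9}

\bibitem{DFJ}
Max A. Deppert, David Fischer, Klaus Jansen,
\emph{A $(4/3+\varepsilon)$-Approximation for Preemptive Scheduling with Batch Setup Times},
arXiv:2508.14528 (2025).

\bibitem{EHK}
Eisenbrand, Hunkenschr\"oder, Klein,
\emph{Faster Algorithms for Integer Programs with Block Structure},
ICALP 2018.

\bibitem{HOR}
Hemmecke, Onn, Romanchuk,
\emph{$n$-fold integer programming in cubic time},
Math. Program. 137 (2013).

\end{thebibliography}
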